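# Ergodic decompositions that are large at every small scale

## 1. Signs on a tree of rectangles

Everything in this talk turns on one family of probability measures on a rectangle, so let us build it first.

Let $q\in\mathbb N$, $s=1/q$, and $R=[0,s]\times[c,c+\delta]$. Put $m=\min(s,\delta)$. For $k\ge 1$ cut $R$ into $4^k$ congruent rectangles of size $s2^{-k}\times\delta 2^{-k}$; these are the *level-$k$ rectangles*. Each level-$k$ rectangle $C$ has a left half $C^-$ and a right half $C^+$. On each $C$ we place a sign, which says to which half of $C$ a little mass is moved. The signs of all levels act together, with amplitudes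
$$\beta_k=\frac1{4k^2},\qquad \sum_{k\ge1}\beta_k=\frac{\pi^2}{24}<\frac12 .$$

**Definition (symbols and their measures).** Let $\Sigma_K=\prod_{k=1}^K\{\pm1\}^{4^k}$. An element $\sigma\in\Sigma_K$ gives a sign $\sigma_C$ to each rectangle $C$ of level $k\le K$. Put
$$\rho_\sigma=1+\sum_{k=1}^K \beta_k\sum_{C\text{ of level }k}\sigma_C\,(1_{C^+}-1_{C^-}),\qquad M_\sigma=\rho_\sigma\cdot\frac{\mathrm{area}}{s\delta}.$$

Off the finitely many edges, a point lies in exactly one rectangle of each level, so $\rho_\sigma\ge 1-\sum_k\beta_k\ge\frac12$. Since $C^+$ and $C^-$ have equal area, $M_\sigma$ is a probability on $R$. Averaging over all $\sigma\in\Sigma_K$ kills each sign, so the average of the $M_\sigma$ is the uniform probability on $R$.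

For example, let $K=1$. There are four quarters and $\beta_1=\frac14$. The word $(+,+,+,+)$ gives density $\frac54$ on the right half of each quarter and $\frac34$ on the left half. There are $2^4=16$ such measures.

Two facts make the family useful. Words that differ a lot at level $k$ give measures about $2^{-k}$ apart, up to a factor $k^{-2}$. And almost all pairs of words differ a lot.

**Lemma 1 (separation).** Let $\sigma,\sigma'\in\Sigma_K$ agree except at level $k$, where they differ on $D\ge 4^k/8$ rectangles. There is a function $\varphi$ on $(\mathbb R/\mathbb Z)\times\mathbb R$, $\frac1q$-periodic in $x$, $1$-Lipschitz for the flat metric, with $|\varphi|\le1$, such that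
$$\int_R\varphi\,d(M_\sigma-M_{\sigma'})\ \ge\ \frac{\beta_k\,m\,2^{-k}}{128}.\tag{1}$$

*Proof.* On each level-$k$ rectangle $C$ with $\sigma_C\ne\sigma'_C$ put $\varphi=\sigma_C\,\mathrm{dist}(\cdot,\partial C^+)$ on $C^+$ and $\varphi=-\sigma_C\,\mathrm{dist}(\cdot,\partial C^-)$ on $C^-$. Put $\varphi=0$ on the rest of $[0,s]\times\mathbb R$, and extend periodically.

*It is $1$-Lipschitz.* Within one half $C^\pm$ this is clear. Suppose $u$ lies in a piece $P$ and $v$ lies outside $P$, in a piece $Q$ or in the zero region. A shortest segment from $u$ to $v$ first leaves $P$ at some $p\in\partial P$. If $v\in Q$, it enters $Q$ for the last time at some $p'\in\partial Q$, which comes no earlier than $p$. Hence $|\varphi(u)|+|\varphi(v)|\le|u-p|+|p'-v|\le|u-v|$. If $\varphi(v)=0$ the same argument gives $|\varphi(u)|\le|u-v|$. Also $|\varphi|\le1$, because the pieces have width at most $s\le1$.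

*The integral.* In a rectangle with sides $\ell\le L$, the points at distance $\ge\ell/4$ from the boundary form a rectangle of area $\frac\ell2(L-\frac\ell2)\ge\frac{\ell L}4$. So the distance to the boundary has integral at least $\frac{\ell}{16}$ times the area. The halves $C^\pm$ have sides $s2^{-k-1}$ and $\delta2^{-k}$, hence short side $\ge m2^{-k}/2$. Thus $\int_C|\varphi|\ge \mathrm{area}(C)\,m2^{-k}/32$. The density of $M_\sigma-M_{\sigma'}$ is $\frac{2\beta_k}{s\delta}\sum_{\sigma_C\ne\sigma_C'}\sigma_C(1_{C^+}-1_{C^-})$, and $\varphi\,\sigma_C(1_{C^+}-1_{C^-})=|\varphi|$ on such a $C$. As $\mathrm{area}(C)=4^{-k}s\delta$,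
$$\int\varphi\,d(M_\sigma-M_{\sigma'})=\frac{2\beta_k}{s\delta}\sum_{\sigma_C\ne\sigma'_C}\int_C|\varphi|\ \ge\ 2\beta_kD\,4^{-k}\,\frac{m2^{-k}}{32}\ \ge\ \frac{\beta_km2^{-k}}{128}.\qquad\square$$

The *Hamming distance* of two words of length $N$ is the number of places where they differ.

**Lemma 2 (counting).** If any two words of $W\subset\{\pm1\}^N$ have Hamming distance $<N/8$, then $|W|\le 2^{0.55N}$. In particular, $|W|\,2^{-N}\le e^{-N/4}$.

*Proof.* If $W\neq\emptyset$, it lies in a Hamming ball of radius $N/8$ about any of its elements, so $|W|\le\sum_{j\le N/8}\binom Nj$. With $p=\frac18$ we have $p/(1-p)<1$, so $p^j(1-p)^{N-j}\ge p^{pN}(1-p)^{(1-p)N}=2^{-H N}$ for $j\le pN$, where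
$$H=p\log_2\tfrac1p+(1-p)\log_2\tfrac1{1-p}=3-\tfrac78\log_27 .$$
Hence $1=\sum_j\binom Njp^j(1-p)^{N-j}\ge2^{-HN}\sum_{j\le pN}\binom Nj$. Since $7^5=16807>16384=2^{14}$, we have $\log_27>2.8$ and $H<3-2.45=0.55$. Finally $0.45\log2>0.31>\frac14$. $\square$

**What the family is for.** For probabilities on a compact metric space $(X,d)$, recall the Kantorovich–Wasserstein distance
$$\mathsf d(\mu_1,\mu_2)=\inf\Big\{\int d(x_1,x_2)\,d\mu:\ p_{i*}\mu=\mu_i,\ i=1,2\Big\},\qquad p_i(x_1,x_2)=x_i .$$
We use three easy consequences of the definition.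

* (W1) If $\varphi$ is $L$-Lipschitz on a Borel set carrying $\mu_1$ and $\mu_2$, then $|\int\varphi\,d\mu_1-\int\varphi\,d\mu_2|\le L\,\mathsf d(\mu_1,\mu_2)$. Indeed, any coupling is carried by the square of that set; integrate $|\varphi(x_1)-\varphi(x_2)|\le L\,d(x_1,x_2)$.
* (W2) $\mathsf d(F_*\lambda,G_*\lambda)\le\sup d(F,G)$. Use the coupling $(F,G)_*\lambda$.
* (W3) Measures carried by sets at distance $\ge\rho$ are at $\mathsf d$-distance $\ge\rho$.

For instance $\mathsf d(\delta_x,\delta_y)=d(x,y)$, as there is only one coupling.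

Now draw $\sigma\in\Sigma_K$ uniformly and let $\nu_K$ be the law of $M_\sigma$. Consider a $\mathsf d$-ball of radius $\beta_km2^{-k}/256$. By (1) and (W1), for fixed symbols outside level $k$, two level-$k$ words whose measures lie in the ball have Hamming distance $<4^k/8$. By Lemma 2, for every $1\le k\le K$,
$$\nu_K\big(\text{any ball of radius }\epsilon_k\big)\le e^{-4^k/4},\qquad \epsilon_k=\frac{\beta_km2^{-k}}{256}.\tag{2}$$
Since $|\log\epsilon_k|=k\log2+2\log k+\text{const}$, we have $4^k=\epsilon_k^{-2+o(1)}$: a ball of radius $\epsilon$ has mass at most $\exp(-\epsilon^{-2+o(1)})$, and this holds at *all* levels $k\le K$ at once. We want a conservative surface map whose ergodic components are distributed like this, at every small scale.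

## 2. Local emergence and the question with a liminf

Let $S$ be a compact, connected, orientable, smooth surface, possibly with boundary, with a Riemannian distance $d$ and a normalized smooth volume probability measure $\mathrm{Leb}$ (connected, so that $d$ is finite). Let $\mathcal M(S)$ be the space of Borel probabilities on $S$ with the metric $\mathsf d$; it induces the weak-$\star$ topology, so $\mathcal M(S)$ is compact. $B(\mu,\epsilon)$ is the open $\mathsf d$-ball.

**Definition (conservative map, ergodic decomposition).** A *smooth conservative map* is a smooth diffeomorphism $f$ of $S$ preserving the orientation and $\mathrm{Leb}$. Its *ergodic decomposition map* sends $\mathrm{Leb}$-a.e. $x$ to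
$$\mathsf e(x)=\lim_{n\to\infty}\frac1n\sum_{k=0}^{n-1}\delta_{f^k(x)},$$
and its *ergodic decomposition* is $\hat{\mathsf e}=\mathsf e_*\mathrm{Leb}\in\mathcal M(\mathcal M(S))$.

**Definition (order of local emergence).**
$$\overline{\mathcal O}\mathcal E_{loc}(f)=\limsup_{\epsilon\to0}\int\frac{\log|\log\hat{\mathsf e}(B(\mu,\epsilon))|}{|\log\epsilon|}\,d\hat{\mathsf e}(\mu),\qquad
\underline{\mathcal O}\mathcal E_{loc}(f)=\liminf_{\epsilon\to0}\int\frac{\log|\log\hat{\mathsf e}(B(\mu,\epsilon))|}{|\log\epsilon|}\,d\hat{\mathsf e}(\mu).$$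

We set $\log0=-\infty$. The function $\mu\mapsto\hat{\mathsf e}(B(\mu,\epsilon))$ is lower semicontinuous: if $\mu_j\to\mu$ then $1_{B(\mu,\epsilon)}\le\liminf_j1_{B(\mu_j,\epsilon)}$ pointwise, and Fatou's lemma applies. So the integrands are Borel. If a typical ball of radius $\epsilon$ has mass $\exp(-\epsilon^{-\tau})$, the integrand is $\tau$.

In P. Berger, "Analytic pseudo-rotations", arXiv:2210.03438 (2022), one finds these facts: for $\hat{\mathsf e}$-a.e. $\mu$ the limsup of the integrand is at most $2$; and there is an entire symplectomorphism of the annulus $\mathbb R/\mathbb Z\times\mathbb R$ whose restriction to an invariant analytic cylinder has $\overline{\mathcal O}\mathcal E_{loc}=2$. The question there is: does a smooth conservative map with $\underline{\mathcal O}\mathcal E_{loc}(f)>0$ exist? With a limsup one needs good scales only along a sequence; with a liminf, every small scale must be good. The answer is yes.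

**Theorem A.** For every $\eta\in(0,1)$ there is a smooth conservative map $f$ of $S$ with $\underline{\mathcal O}\mathcal E_{loc}(f)\ge2-\eta>0$. It may be chosen arbitrarily $C^\infty$-close to the identity and equal to the identity near $\partial S$.

**Theorem B.** For every smooth conservative $f$ of $S$,
$$\limsup_{\epsilon\to0}\int\frac{\log|\log\hat{\mathsf e}(B(\mu,\epsilon))|}{|\log\epsilon|}\,d\hat{\mathsf e}(\mu)\le2,$$
where the integral exists in $[-\infty,\infty)$ for small $\epsilon$. Hence $\sup_f\underline{\mathcal O}\mathcal E_{loc}(f)=2$ on every $S$.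

Whether the value $2$ is attained is not settled here.

**Conventions.** $\mathbb T=\mathbb R/\mathbb Z$. Annuli $\mathbb T\times[0,w]$ carry the flat metric $|u-v|$ and the area $dx\,dy$. $|\cdot|$ also denotes one-dimensional Lebesgue measure. $\lambda_y$ is the uniform probability on $\mathbb T\times\{y\}$. "Symplectic" means area and orientation preserving.

## 3. Maps whose order is not positive

**The identity.** Here $\mathsf e(x)=\delta_x$ and $\hat{\mathsf e}(B(\delta_x,\epsilon))=\mathrm{Leb}(B(x,\epsilon))$ lies between $c\epsilon^2$ and $C\epsilon^2$. So $|\log\hat{\mathsf e}(B)|=2|\log\epsilon|+O(1)$, and the integrand is about $\log(2|\log\epsilon|)/|\log\epsilon|\to0$. The order is $0$.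

**A twist.** On $\mathbb T\times[0,1]$ let $f(x,y)=(x+y,y)$. For irrational $y$ the component is $\lambda_y$. We have $\mathsf d(\lambda_y,\lambda_{y'})=|y-y'|$: the vertical coupling gives $\le$, and the $1$-Lipschitz function $(x,y)\mapsto y$ gives $\ge$. So balls have mass between $\epsilon$ and $2\epsilon$, and again the order is $0$.

**An ergodic map.** If $f$ is ergodic, $\hat{\mathsf e}=\delta_{\mathrm{Leb}}$. Then $\hat{\mathsf e}(B(\mathrm{Leb},\epsilon))=1$, and the integrand is $\log 0=-\infty$. This is why the convention on $\log0$ is needed.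

**A first attempt: one conjugation.** A natural idea is to make the components complicated by conjugating a rotation: on $\mathbb T\times[0,1]$ let $f=HR_\alpha H^{-1}$, where $R_\alpha(x,y)=(x+\alpha,y)$ with $\alpha$ irrational and $H$ is a symplectic diffeomorphism. By Weyl's theorem the components are $\mu_y=H_*\lambda_y$, and $\hat{\mathsf e}$ is the image of $dy$ under $y\mapsto\mu_y$. If $H$ is $L$-Lipschitz, (W2) gives $\mathsf d(\mu_y,\mu_{y'})\le L|y-y'|$. So $\hat{\mathsf e}(B(\mu_y,\epsilon))\ge\epsilon/L$ for small $\epsilon$, and the integrand is at most $\log\log(L/\epsilon)/|\log\epsilon|\to0$. However wild $H$ is at large scales, its Lipschitz constant wins in the end. We need infinitely many conjugations and a limit $H$ which is continuous but not Lipschitz, while $f$ stays smooth. This is the Anosov–Katok scheme of Sections 8 and 9. Each of its stages uses a local block, which we build now.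

## 4. Half-turns of rectangles and permutations of cells

**Lemma 3.** Let $P=[-A,A]\times[-B,B]$ and $\kappa>0$. There is a symplectic diffeomorphism $g$ of $\mathbb R^2$, compactly supported in $\operatorname{int}P$, with $\mathrm{area}\{z\in P:g(z)\ne-z\}<\kappa$.

*Proof.* We may assume $\kappa<4AB$.

**Step 1: a function with star-shaped levels.** We want closed curves, symmetric about $0$, that fill $P$. Let $F(x,y)=(1-x^2/A^2)(1-y^2/B^2)$ on $\operatorname{int}P$. In polar coordinates, for $r>0$,
$$\partial_rF=-\tfrac{2r\cos^2\theta}{A^2}\Big(1-\tfrac{y^2}{B^2}\Big)-\tfrac{2r\sin^2\theta}{B^2}\Big(1-\tfrac{x^2}{A^2}\Big)<0,$$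
$F(0)=1$, and $F\to0$ at $\partial P$. So for $c\in(0,1)$ the level $\{F=c\}$ meets each ray once, at $r=\mathcal R(c,\theta)$. By the implicit function theorem $\mathcal R$ is smooth and $\partial_c\mathcal R=1/\partial_rF<0$.

**Step 2: make all periods equal to $1$.** Let $\mathcal A(c)=\mathrm{area}\{F>c\}=\frac12\int_0^{2\pi}\mathcal R^2d\theta$. It is smooth on $(0,1)$, $\mathcal A'(c)=\int_0^{2\pi}\mathcal R\,\partial_c\mathcal R\,d\theta<0$, and it tends to $4AB$ as $c\to0$ and to $0$ as $c\to1$. Along the Hamiltonian field $X_F=(\partial_yF,-\partial_xF)$,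
$$\dot\theta=\frac{x\dot y-y\dot x}{r^2}=-\frac{x\,\partial_xF+y\,\partial_yF}{r^2}=-\frac{\partial_rF}{r}>0 .$$
So the minimal period on $\{F=c\}$ is $\int_0^{2\pi}\frac{r}{|\partial_rF|}d\theta=\int_0^{2\pi}\mathcal R|\partial_c\mathcal R|d\theta=|\mathcal A'(c)|$. Put $G=\mathcal A\circ F$ on $\operatorname{int}P\setminus\{0\}$; it is smooth with range $(0,4AB)$. Since $X_G=\mathcal A'(F)X_F$ and $F$ is constant on orbits, the flow $\varphi_t$ of $X_G$ has minimal period $1$ on every level.

**Step 3: the time-$\frac12$ map is $-\mathrm{id}$.** As $G$ is even, $X_G$ is odd and $\varphi_t(-z)=-\varphi_t(z)$. The points $z$ and $-z\neq z$ lie on the same level, which is one orbit, so $-z=\varphi_\tau(z)$ with $0<\tau<1$. Then $\varphi_{2\tau}(z)=\varphi_\tau(-z)=-\varphi_\tau(z)=z$. So $2\tau\in\mathbb Z$ and $\tau=\frac12$.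

**Step 4: cut off near $\partial P$.** Choose $4AB-\kappa<s_0<4AB$ and a smooth $\vartheta:(0,4AB)\to[0,1]$ with $\vartheta=1$ on $(0,s_0]$ and $\vartheta=0$ near $4AB$. Let $\Theta_0$ be a primitive of $\vartheta$. The Hamiltonian $\Theta_0\circ G$ has field $\vartheta(G)X_G$, and $G$ is constant along its orbits, so its time-$\frac12$ map is $g(z)=\varphi_{\vartheta(G(z))/2}(z)$. It is symplectic. It equals $-\mathrm{id}$ on $\{0<G\le s_0\}$, hence extends smoothly by $g(0)=0$. It is the identity where $G$ is near $4AB$, that is, near $\partial P$; extend it by the identity. Finally, $\mathrm{area}\{G>s_0\}=4AB-s_0<\kappa$. $\square$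

**Lemma 4.** Let a closed rectangle $R$ be divided into a grid of finitely many congruent cells, let $\pi$ be a permutation of the cells and $\kappa>0$. There is a symplectic $g$, compactly supported in $\operatorname{int}R$, such that, off a Borel set of area $<\kappa$, a point of a cell $C$ is mapped into $\pi(C)$.

*Proof.* If $\pi=\mathrm{id}$ take $g=\mathrm{id}$. Otherwise, the graph of adjacent cells being connected, $\pi=\pi_N\cdots\pi_1$ where each $\pi_j$ exchanges two cells sharing a side. The union of these two cells is a rectangle whose central symmetry exchanges them. Let $g_j$ be given by Lemma 3 on this rectangle, centered at its center, with $\kappa/N$ in place of $\kappa$. Set $g=g_N\cdots g_1$. A point $z\in C$ goes to $\pi(C)$ unless $g_{j-1}\cdots g_1(z)$ lies in the exceptional set of $g_j$ for some $j$, or one of these points lies on a grid line. The maps preserve area, so the total area of such $z$ is $<N\cdot\kappa/N=\kappa$. $\square$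

## 5. Horizontal segments spread along the measures $M_\sigma$

The next lemma realizes all the $M_\sigma$ at once by one area-preserving map: the height $y$ of a horizontal segment chooses $\sigma$, and the image of the segment is distributed almost like $M_\sigma$. This does not violate conservation of area, because the average of the $M_\sigma$ is uniform.

**Lemma 5.** Given $R=[0,s]\times[c,c+\delta]$ as in Section 1, $K\ge1$ and $\kappa\in(0,1)$, there are a symplectic $h$ compactly supported in $\operatorname{int}R$, a partition (up to endpoints) of $[c,c+\delta]$ into intervals $I_\sigma$, $\sigma\in\Sigma_K$, of equal length, and a set $\mathrm{Bad}\subset[c,c+\delta]$ with $|\mathrm{Bad}|\le\kappa\delta$, such that for $y\in I_\sigma\setminus\mathrm{Bad}$ and every $1$-Lipschitz $\varphi$ on $R$ with $|\varphi|\le1$,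
$$\Big|\frac1s\int_0^s\varphi(h(x,y))\,dx-\int\varphi\,dM_\sigma\Big|\le4\kappa.\tag{3}$$

*Proof.* **Step 1: discretize.** We replace $M_\sigma$ by finitely many rational weights. Take $K'\ge K+1$ such that the level-$K'$ rectangles $E$ have diameter $\le\kappa$. Halves of rectangles of level $\le K$ are unions of rectangles of level $K+1$, so $\rho_\sigma$ is constant on the interior of each $E$. Hence $M_\sigma(E)$ is rational. Let $Z=2^{K'}$, and let $X$ be a multiple of $2^{K'}$ with $XM_\sigma(E)\in\mathbb N$ for all $\sigma,E$. Let the $I_\sigma$ be consecutive intervals of length $\delta/|\Sigma_K|$. Divide each strip $[0,s]\times I_\sigma$ into $Z$ equal rows and each row into $X$ equal cells. All cells are congruent and form a grid of $R$. A row has height $\delta/(Z|\Sigma_K|)$, so each $E$ is a union of exactly $|\Sigma_K|$ rows by $X2^{-K'}$ columns, that is, of $X|\Sigma_K|2^{-K'}=XZ|\Sigma_K|4^{-K'}$ cells.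

**Step 2: find the permutation.** We want row by row the proportions prescribed by $M_\sigma$. In each row of strip $\sigma$ assign exactly $XM_\sigma(E)$ cells to $E$, for every $E$; this uses all $X$ cells of the row. In total, $E$ receives
$$Z X\sum_\sigma M_\sigma(E)=ZX|\Sigma_K|4^{-K'}$$
cells, because the average of the $M_\sigma$ is uniform. This is the number of cells in $E$. So there is a permutation $\pi$ of the cells that sends the cells assigned to $E$ onto the cells contained in $E$, for every $E$.

**Step 3: realize it, and discard a few heights.** Let $h$ be given by Lemma 4 for $\pi$ with $\kappa^2s\delta$ in place of $\kappa$, and let $\mathrm{Exc}$ be its exceptional set. Let $\mathrm{Bad}$ consist of the finitely many row boundaries and of those $y$ with $|\{x:(x,y)\in\mathrm{Exc}\}|>\kappa s$. By Fubini and Markov, $|\mathrm{Bad}|\le\kappa^2s\delta/(\kappa s)=\kappa\delta$.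

**Step 4: check (3).** Let $y\in I_\sigma\setminus\mathrm{Bad}$ and fix $z_E\in E$. Up to a proportion $\le\kappa$ of the $x\in[0,s]$, the point $h(x,y)$ lies in the $E$ to which the cell of $(x,y)$ is assigned, and then $|\varphi(h(x,y))-\varphi(z_E)|\le\kappa$. On the remaining $x$ the error is at most $2$. The proportion of $x$ whose cell is assigned to $E$ is exactly $M_\sigma(E)$. So the first integral in (3) differs from $\sum_EM_\sigma(E)\varphi(z_E)$ by at most $\kappa+2\kappa$. The second differs from it by at most $\kappa$. $\square$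

## 6. A small ball meets few heights

We now transfer (2) from the $M_\sigma$ to images of circles in $S$. The map $\Theta$ below stands for everything done at earlier stages. It costs only its expansion constant $\Lambda$.

**Lemma 6.** In Lemma 5 assume $\kappa\le\min\big(e^{-4^K},\,\beta_Km2^{-K}/2048\big)$. Extend $h$ by $\frac1q$-periodicity to $\mathbb T\times[c,c+\delta]$, contained in an annulus $A=\mathbb T\times[0,w]$. Let $\Theta:A\to S$ be continuous and injective with $|u-v|\le\Lambda\,d(\Theta u,\Theta v)$ for $u,v\in A$. Then for all $\mu\in\mathcal M(S)$ and $1\le k\le K$,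
$$\Big|\Big\{y\in[c,c+\delta]:\ \mathsf d\big((\Theta h)_*\lambda_y,\mu\big)<\frac{m2^{-k}}{2048\,\Lambda k^2}\Big\}\Big|\le2\delta e^{-4^k/4}.\tag{4}$$

*Proof.* **Step 1: separated words give separated measures.** Let $y\in I_\sigma\setminus\mathrm{Bad}$ and $y'\in I_{\sigma'}\setminus\mathrm{Bad}$, where $\sigma,\sigma'$ agree except at level $k$ and differ there at $\ge4^k/8$ rectangles. Take $\varphi$ from Lemma 1. By periodicity, $\int\varphi\,d(h_*\lambda_y)=\frac1s\int_0^s\varphi(h(x,y))\,dx$. By (1), (3) for $y$ and $y'$, and $8\kappa\le\beta_Km2^{-K}/256\le\beta_km2^{-k}/256$,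
$$\int\varphi\,d(h_*\lambda_y)-\int\varphi\,d(h_*\lambda_{y'})\ge\frac{\beta_km2^{-k}}{128}-8\kappa\ge\frac{\beta_km2^{-k}}{256}=\frac{m2^{-k}}{1024k^2}.$$
Both measures $(\Theta h)_*\lambda_y$, $(\Theta h)_*\lambda_{y'}$ are carried by the compact set $\Theta(A)$, on which $\varphi\circ\Theta^{-1}$ is $\Lambda$-Lipschitz. By (W1) they are at distance $\ge\frac{m2^{-k}}{1024\Lambda k^2}$.

**Step 2: count.** Let $y,y'$ be non-bad heights in the set of (4). Their measures are at distance $<\frac{m2^{-k}}{1024\Lambda k^2}$. By Step 1, for each fixed choice of the symbols outside level $k$, the level-$k$ words that occur have pairwise Hamming distance $<4^k/8$. By Lemma 2 with $N=4^k$, the proportion of $\sigma\in\Sigma_K$ that occur is at most $e^{-4^k/4}$. The $I_\sigma$ have equal lengths, so the non-bad heights in the set have measure at most $\delta e^{-4^k/4}$. The bad ones have measure at most $\kappa\delta\le\delta e^{-4^K}\le\delta e^{-4^k/4}$. $\square$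

## 7. Finitely many small annuli that fill $S$

Fix $\eta\in(0,1)$. We want disjoint annuli in $S$ on which $\mathrm{Leb}$ is $dx\,dy$, each of small measure, together almost of full measure.

**Step 1: area charts.** In a coordinate box let $\mathrm{Leb}=\varrho\,du\,dv$. Replacing $u$ by $u'=\int\varrho\,du$ gives coordinates in which $\mathrm{Leb}=du'\,dv$. So $\operatorname{int}S$ has a countable cover by sets $U_j$, open discs with closure inside such charts. Then $\mathrm{Leb}(\partial U_j)=0$. The sets $V_j=U_j\setminus\bigcup_{l<j}\overline{U_l}$ are open, disjoint, and of full total measure. Seen as an open subset of $\mathbb R^2$, each $V_j$ is filled up to measure zero by countably many disjoint closed round discs of arbitrarily small diameter, by Vitali's covering theorem. So there are finitely many disjoint closed discs in $\operatorname{int}S$, each of measure $\le\eta/4$, of total measure $>1-\eta/8$.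

**Step 2: from discs to annuli.** In a disc of area $v$, the map $(x,y)\mapsto\text{center}+\sqrt{y/\pi}\,(\cos2\pi x,\sin2\pi x)$, $y\in(0,v)$, pulls the area back to $dx\,dy$: with $y=\pi r^2$ and $x=\theta/2\pi$ one has $dx\,dy=r\,dr\,d\theta$. Restrict $y$ to a slightly smaller closed interval and translate. We get smooth embeddings $\psi_i:A_i=\mathbb T\times[0,w_i]\to\operatorname{int}S$, $1\le i\le I$, with disjoint images, which extend to embeddings of neighborhoods and carry $dx\,dy$ to $\mathrm{Leb}$. (Whether $\psi_i$ preserves orientation is irrelevant, since we only conjugate by it.) We also choose $0<a_i<a_i'<b_i'<b_i<w_i$ with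
$$\sum_i(b_i'-a_i')\ge1-\frac\eta4,\qquad b_i'-a_i'\le\frac\eta4.\tag{5}$$

**Step 3: $\psi_i$ is bi-Lipschitz onto its image.** It is smooth on a compact annulus, hence Lipschitz. If no $\Lambda$ satisfied $|u-v|\le\Lambda\,d(\psi_iu,\psi_iv)$, there would be $u_n,v_n$ with $|u_n-v_n|>n\,d(\psi_iu_n,\psi_iv_n)$. Then $d(\psi_iu_n,\psi_iv_n)\to0$. Along a subsequence $u_n,v_n$ converge, to the same point by injectivity. Near that point $\psi_i$ extends to a diffeomorphism onto an open set, hence is locally bi-Lipschitz, a contradiction.

Let $\chi_i:[0,w_i]\to[0,1]$ be smooth, $\chi_i=1$ on $[a_i,b_i]$, $\chi_i=0$ near $0$ and $w_i$. Put $T_t(x,y)=(x+t\chi_i(y),y)$. This is a symplectic flow on $A_i$, the identity near $\partial A_i$, and a rigid rotation on $\mathbb T\times[a_i,b_i]$.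

## 8. The stages in one annulus

We fix an annulus and omit the index $i$. Fix also $\theta>0$ and $r\in\mathbb N$, which measure the required closeness to the identity. For $n\ge1$ we construct rationals $\alpha_n=p_n/q_n$ (not necessarily reduced), finite partitions $\mathcal P_n$ of $[a,b]$ into closed intervals (up to endpoints), and symplectic maps $h_n$. We write $H_n=h_1\cdots h_n$, $H_0=\mathrm{id}$. Start with
$$\alpha_1=0,\quad q_1=1,\quad\mathcal P_1=\{[a,a'],[a',b'],[b',b]\}.$$

**Step 1: decide where the good scales of stage $n$ begin.** The point is that this can be done *before* $h_n$ is chosen. Suppose $H_{n-1},q_n,\mathcal P_n$ are known. Let $m_n\le1$ be the minimum of $1/q_n$ and of the lengths of the intervals of $\mathcal P_n$. Let $\Lambda_n\ge1$ satisfy $|u-v|\le\Lambda_n\,d(\psi H_{n-1}u,\psi H_{n-1}v)$ on $A$; it exists because $\psi$ is bi-Lipschitz and $H_{n-1}$ is a diffeomorphism of $A$. Put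
$$r_k=r_{n,k}=\frac{m_n2^{-k}}{2048\,\Lambda_nk^2}.$$
Choose $k_0=k_0(n)\ge2$ so large that for all $k\ge k_0$
$$\frac{k\log4-\log8}{(k+1)\log2+2\log(k+1)+\log(4096\Lambda_n/m_n)}\ge2-\frac1n,\tag{6}$$
which is possible as the left side tends to $2$, and that $s_n:=r_{n,k_0}/2$ satisfies $s_n<1$, and $s_n<e_{n-1}$ if $n\ge2$ (the number $e_{n-1}$ comes from Step 2 of the stage before). We call $s_n$ the *pending start*.

Note that $k_0(n)\to\infty$: since $\Lambda_n/m_n\ge1$, the left side of (6) is at most $\frac{2k-3}{k+1}=2-\frac5{k+1}$, so (6) forces $k_0(n)\ge5n-1$.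

**Step 2: decide where they end.** Here we have full freedom. Choose $K=K_n>k_0(n)$ so large that $e_n:=r_{n,K}/2$ satisfies $e_n<1/n$ and $e_n<\mathcal B_n$. Here $\mathcal B_n>0$ is a bound imposed from outside; it may depend on everything chosen so far, in all annuli. It stays unspecified until Section 12.

**Step 3: conjugate.** For each $B=[c,c+\delta]\in\mathcal P_n$ apply Lemma 5 to $[0,1/q_n]\times B$, with this $K$ and with a $\kappa$ as in Lemma 6. Extend $\frac1{q_n}$-periodically. Let $h_n$ be the union of these maps, equal to the identity outside $\mathbb T\times[a,b]$. The pieces are compactly supported inside cells, so $h_n$ is smooth and symplectic, and it maps each cell $[\frac j{q_n},\frac{j+1}{q_n}]\times B$ to itself. It commutes with $T_{\alpha_n}$, which on $\mathbb T\times[a,b]$ is the rotation by $p_n/q_n$. Set $H_n=H_{n-1}h_n$. Then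
$$H_nT_{\alpha_n}H_n^{-1}=H_{n-1}T_{\alpha_n}H_{n-1}^{-1}.\tag{7}$$

**Step 4: perturb the rotation number, and refine.** We want the next map close to this one and the later conjugations to be invisible at scale $e_n$. Choose $q_{n+1}$, a large multiple of $q_n$, put $\alpha_{n+1}=\alpha_n+1/q_{n+1}$, and choose a refinement $\mathcal P_{n+1}$ of $\mathcal P_n$ with small mesh, such that:

* (c1) $H_nT_{\pm\alpha_{n+1}}H_n^{-1}$ is $\theta2^{-n}$-close in $C^{n+r}$ to $H_nT_{\pm\alpha_n}H_n^{-1}$. This is possible since $(t,z)\mapsto H_nT_tH_n^{-1}(z)$ is smooth and $A$ is compact.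
* (c2) $1/q_{n+1}\le2^{-n}/(nq_n)$.
* (c3) $\mathrm{Lip}(\psi H_n)\cdot\big(\frac1{q_{n+1}}+\mathrm{mesh}\,\mathcal P_{n+1}\big)\le2^{-n-1}e_n$.

Now $H_n,q_{n+1},\mathcal P_{n+1}$ are known, and Step 1 of stage $n+1$ gives $s_{n+1}<e_n$.

Since $r_{n,k}$ decreases in $k$, we have $s_1>e_1>s_2>e_2>\cdots\to0$. We call $[e_n,s_n]$ a *good range* and $(s_{n+1},e_n)$ a *bad interval*. Every $\epsilon\in(0,s_1]$ lies in exactly one of these.

## 9. The limit map

**Step 1: the maps converge.** The purpose is to obtain a smooth $f_i$ on $A_i$. Put $g_n=H_nT_{\alpha_{n+1}}H_n^{-1}$ for $n\ge0$, so $g_0=T_0=\mathrm{id}$. By (7), $g_{n-1}=H_nT_{\alpha_n}H_n^{-1}$, so (c1) reads $\|g_n-g_{n-1}\|_{C^{n+r}}\le\theta2^{-n}$, and likewise for the inverses. Hence $g_n$ and $g_n^{-1}$ converge in every $C^l$, to limits $f_i$ and $f_i^{-1}$ inverse to each other. So $f_i$ is a smooth symplectic diffeomorphism of $A_i$, with $\|f_i-\mathrm{id}\|_{C^r}\le\sum_n\theta2^{-n}=\theta$. It is the identity near $\partial A_i$, because all $g_n$ are the identity on a fixed neighborhood of $\partial A_i$.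

**Step 2: the limit angle is irrational.** Let $\alpha=\lim\alpha_n$. By (c2),
$$0<\alpha-\frac{p_n}{q_n}=\sum_{l\ge n}\frac1{q_{l+1}}\le\sum_{l\ge n}\frac{2^{-l}}{lq_l}\le\frac1{nq_n}.$$
If $\alpha=p'/q'$, this nonzero difference would be $\ge\frac1{q'q_n}$, which is false for $n>q'$.

**Step 3: the conjugations converge uniformly.** The map $h_{n+1}$ preserves each cell $[\frac j{q_{n+1}},\frac{j+1}{q_{n+1}}]\times B$, $B\in\mathcal P_{n+1}$, so it moves points by at most $\frac1{q_{n+1}}+\mathrm{mesh}\,\mathcal P_{n+1}$. By (c3), $\sup d(\psi H_{n+1},\psi H_n)\le2^{-n-1}e_n$. As $\psi$ is bi-Lipschitz and $e_l$ decreases, $H_n$ converges uniformly to a continuous $H:A\to A$ with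
$$\sup_zd(\psi H(z),\psi H_n(z))\le\sum_{l\ge n}2^{-l-1}e_l\le e_n.\tag{8}$$
The map $H$ need not be injective, but it has the following properties.

* (H1) $f_iH=HT_\alpha$: this is the uniform limit of $g_nH_n=H_nT_{\alpha_{n+1}}$.
* (H2) $H_*(dx\,dy)=dx\,dy$: pass to the limit in $\int u\circ H_n\,dx\,dy=\int u\,dx\,dy$ for continuous $u$.
* (H3) $H=\mathrm{id}$ and $f_i=T_\alpha$ outside $\mathbb T\times(a,b)$, because this holds for $H_n$, and for $g_n$ with $T_{\alpha_{n+1}}$.
* (H4) $H$ maps $\mathbb T\times[a,b]$ and $\mathbb T\times[a',b']$ into themselves. All $\mathcal P_n$ refine $\mathcal P_1$, so each $h_n$ preserves these sets, and they are closed.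

**Step 4: the map on $S$.** Run the construction in every annulus. Put $f=\psi_if_i\psi_i^{-1}$ on $\psi_i(A_i)$ and $f=\mathrm{id}$ elsewhere. This is a smooth conservative map of $S$, equal to the identity near $\partial S$, and as $C^\infty$-close to the identity as desired if $\theta$ is small and $r$ large.

## 10. The ergodic components, and what a good range gives

For $y\in[a_i,b_i]$ put $\mu_{i,y}=(\psi_iH)_*\lambda_y$, where $H$ is the limit map of the annulus $i$.

**Step 1: identify the components.** By (H1), $f^k(\psi_iH(x,y))=\psi_iH(x+k\alpha,y)$ for $y\in[a_i,b_i]$. Since $\alpha$ is irrational and $H$ continuous, Weyl's theorem gives, for **all** $x$,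
$$\mathsf e(\psi_iH(x,y))=\mu_{i,y}\qquad(y\in[a_i,b_i]).\tag{9}$$
For $y\in[0,w_i]\setminus[a_i,b_i]$, $f_i$ acts on $\mathbb T\times\{y\}$ as the rotation by $\alpha\chi_i(y)$. There $\mathsf e$ is the image of $\lambda_y$ if this number is irrational, and the uniform measure of a finite orbit otherwise. Off the annuli $\mathsf e(x)=\delta_x$.

**Step 2: identify the distribution.** By (H3) and (H4), $H^{-1}(\mathbb T\times[a_i,b_i])=\mathbb T\times[a_i,b_i]$. Since $\psi_i$ and $H$ carry area to $\mathrm{Leb}$ and to area, (9) gives for every Borel $\mathcal B\subset\mathcal M(S)$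
$$\mathrm{Leb}\{x\in\psi_i(\mathbb T\times[a_i,b_i]):\mathsf e(x)\in\mathcal B\}=|\{y\in[a_i,b_i]:\mu_{i,y}\in\mathcal B\}|.\tag{10}$$
So the part of $\hat{\mathsf e}$ coming from $\psi_i(\mathbb T\times[a_i,b_i])$ is the image of $dy$ on $[a_i,b_i]$ under $y\mapsto\mu_{i,y}$.

**Claim 1.** For $\epsilon\in[e_{i,n},s_{i,n}]$ and every $\mu\in\mathcal M(S)$,
$$|\{y\in[a_i,b_i]:\mathsf d(\mu_{i,y},\mu)<\epsilon\}|\le\exp\big(-\epsilon^{-(2-1/n)}\big).$$

*Proof.* Omit $i$. First we pass from $H$ to $H_n$. Let $\mu_y^n=(\psi H_n)_*\lambda_y=(\Theta h_n)_*\lambda_y$ with $\Theta=\psi H_{n-1}$. By (8) and (W2), $\mathsf d(\mu_y,\mu_y^n)\le e_n=r_{K}/2\le r_k/2$ for $k\le K=K_n$. So $\mathsf d(\mu_y,\mu)<r_k/2$ implies $\mathsf d(\mu_y^n,\mu)<r_k$. Apply Lemma 6 with $\Lambda=\Lambda_n$ on each $B\in\mathcal P_n$; its own $m=\min(1/q_n,|B|)$ is $\ge m_n$, so the radius in (4) is at least $r_k$. Summing over $B$, and using $b-a\le1$,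
$$|\{y\in[a,b]:\mathsf d(\mu_y,\mu)<r_k/2\}|\le2(b-a)e^{-4^k/4}\le2e^{-4^k/4}\qquad(1\le k\le K_n).\tag{11}$$
Now let $\epsilon\in[r_K/2,r_{k_0}/2]$ and take $k_0\le k<K$ with $r_{k+1}/2\le\epsilon\le r_k/2$. The left side of the claim is at most $2e^{-4^k/4}\le e^{-4^k/8}$, because $k\ge2$. As $\epsilon<1$,
$$|\log\epsilon|\le|\log(r_{k+1}/2)|=(k+1)\log2+2\log(k+1)+\log(4096\Lambda_n/m_n).$$
So (6) gives $\log(4^k/8)\ge(2-\frac1n)|\log\epsilon|$, that is, $4^k/8\ge\epsilon^{-(2-1/n)}$. $\square$

**Claim 2.** There is $\rho>0$ such that for $\epsilon<\rho$, $\epsilon\in[e_{i,n},s_{i,n}]$ and $y\in[a_i',b_i']$,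
$$\hat{\mathsf e}(B(\mu_{i,y},\epsilon))\le\exp(-\epsilon^{-(2-1/n)}).$$

*Proof.* We must exclude components from elsewhere. By (H4), $\mu_{i,y}$ is carried by the compact set $\psi_i(\mathbb T\times[a_i',b_i'])$. The set $\psi_i(\mathbb T\times(a_i,b_i))$ is open, and $f$-invariant by (H3). So points $x$ outside it (up to a null set) have $\mathsf e(x)$ carried by its closed invariant complement, which is at a distance $\rho_i>0$ from that compact set. By (W3), for $\epsilon<\rho:=\min_i\rho_i$ such $x$ do not contribute to $\hat{\mathsf e}(B(\mu_{i,y},\epsilon))$. By (10), $\hat{\mathsf e}(B(\mu_{i,y},\epsilon))\le|\{y'\in[a_i,b_i]:\mathsf d(\mu_{i,y'},\mu_{i,y})<\epsilon\}|$. Apply Claim 1 with $\mu=\mu_{i,y}$. $\square$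

**Claim 3.** $\sup_\mu\hat{\mathsf e}(B(\mu,\epsilon))\to0$ as $\epsilon\to0$. In particular, $\frac{\log|\log\hat{\mathsf e}(B(\mu,\epsilon))|}{|\log\epsilon|}\ge0$ for all $\mu$ once $\epsilon$ is small.

*Proof.* The claim lets us discard parts of the integral later. First, $\hat{\mathsf e}$ has no atom. Let $\nu\in\mathcal M(S)$. At most one point $x$ off the annuli has $\mathsf e(x)=\delta_x=\nu$. On the circles $\psi_i(\mathbb T\times\{y\})$ with $y\notin[a_i,b_i]$, $\nu$ determines the circle, so the corresponding points form a null set. Finally, (11) with $k=K_n>k_0(n)\to\infty$ gives $|\{y\in[a_i,b_i]:\mu_{i,y}=\nu\}|=0$; use (10).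

If the claim failed, there would be $c>0$, $\epsilon_j\to0$ and $\mu_j$ with $\hat{\mathsf e}(B(\mu_j,\epsilon_j))\ge c$. Let $\mu$ be a limit point of $(\mu_j)$ in the compact space $\mathcal M(S)$. For each $t>0$, $B(\mu,t)$ contains some $B(\mu_j,\epsilon_j)$, so $\hat{\mathsf e}(B(\mu,t))\ge c$. Then $\mu$ is an atom, a contradiction. When $\hat{\mathsf e}(B(\mu,\epsilon))\le e^{-1}$ and $\epsilon<1$, the integrand is $\ge0$. $\square$

## 11. The gap between consecutive good ranges

The sensible plan at this point is to use a single annulus filling almost all of $S$. On good ranges Claim 2 then gives an integrand near $2$ on a set of measure close to $1$, which is enough for a limsup. For the liminf we must look at the bad intervals $(s_{n+1},e_n)$, and there the plan breaks down.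

The pending start $s_{n+1}$ is smaller than $m_{n+1}\le1/q_{n+1}$, while (c1)–(c3) ask for $q_{n+1}$ large and give no upper bound on it. At scales just above the size of the stage-$(n+1)$ cells, the map $h_{n+1}$ is not yet visible, and the smooth map $H_n$ looks like one of the Lipschitz conjugations of Section 3. Here is a precise version.

**Remark (a bad scale).** Write $L_n=\max(1,\mathrm{Lip}(\psi H_n))$ and $t_n=2L_n\big(\frac1{q_{n+1}}+\mathrm{mesh}\,\mathcal P_{n+1}\big)$. Suppose that $q_{n+1}$ is chosen so large and the mesh so small that $t_n\le2^{-n}e_n$ and $t_n\le1/L_n$, for every $n$; this is compatible with all the conditions of Section 8. Then, at the scales $\epsilon=4t_n$, the integrand at $\mu_y$ is at most $o(1)$ as $n\to\infty$, uniformly in $y\in[a,b]$.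

*Check.* Since $e_{n+1}<s_{n+1}<1/q_{n+1}\le t_n/2$, Step 3 of Section 9 gives
$$\sup d(\psi H,\psi H_n)\le\frac{t_n}2+\sum_{l\ge n+1}2^{-l-1}e_l\le\frac{t_n}2+e_{n+1}\le t_n .$$
By (W2), $\mathsf d(\mu_y,\mu_{y'})\le2t_n+L_n|y-y'|$. This is $<4t_n$ when $|y-y'|<2t_n/L_n$. For large $n$ the heights $y'\in[a,b]$ with this property have measure at least $2t_n/L_n\ge2t_n^2$. So $|\log\hat{\mathsf e}(B(\mu_y,4t_n))|\le2\log\frac1{t_n}$, and the integrand is at most $\log(2\log\frac1{t_n})/(\log\frac1{t_n}-\log4)\to0$. For $n\ge3$ the scale $4t_n$ does lie in the bad interval: $4t_n\le2^{2-n}e_n<e_n$ and $4t_n\ge8/q_{n+1}>s_{n+1}$. $\square$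

So nothing in the construction excludes that one annulus contributes almost nothing at some arbitrarily small scales. We do not try to shorten the bad intervals. Instead, we use the freedom noted in Section 8: *the start $s_n$ of a good range is fixed before its end $e_n$, and the end can be pushed down as far as we like.* So while one annulus crosses a bad interval, the others can be kept in a good range.

## 12. Interlacing the annuli

We now fix the order of the choices and the bounds $\mathcal B_n$ of Section 8.

**Order of the choices.** First determine the pending starts $s_{i,1}$ of all annuli. Then at times $t=1,2,\dots$ carry out Steps 2, 3, 4 of the next stage $n$ of the annulus $i\equiv t\pmod I$, followed by Step 1 of its stage $n+1$. In Step 2, take for $\mathcal B_n$ the smallest of the current pending starts of **all** annuli. So $e_{i,n}$ is smaller than every current pending start.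

**Claim 4.** All bad intervals, over all annuli and stages, are pairwise disjoint. Hence every $\epsilon\in(0,\min_is_{i,1})$ lies in a good range of every annulus except at most one.

*Proof.* Let $(s_{i,n+1},e_{i,n})$ be produced at time $t$, and let $t'>t$. The number $e$ chosen at time $t'$ is smaller than the pending start of the annulus $i$ at that time. This pending start is at most $s_{i,n+1}$, as the pending starts of one annulus decrease. So the bad interval produced at time $t'$, whose upper end is $e$, lies below $s_{i,n+1}$. $\square$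

For two annuli the picture is a relay. Annulus $2$ waits with pending start $s_{2,1}$. Annulus $1$ makes its first good range so long that it ends below $s_{2,1}$, and then falls into a bad interval, whose lower end $s_{1,2}$ becomes known. Now annulus $2$, which has been good since $s_{2,1}$, chooses its end below $s_{1,2}$, when annulus $1$ is good again. And so on.

## 13. The lower bound $2-\eta$

*Proof of Theorem A.* Let $f$ be the map of Section 9 built with the choices of Section 12. Let $\epsilon$ be small. By Claim 4 all annuli except at most one are *good*, that is, $\epsilon\in[e_{i,n},s_{i,n}]$ with some $n=n_i(\epsilon)$. Since $\epsilon<e_{i,n'}$ implies $n_i(\epsilon)>n'$, we have $n_i(\epsilon)\to\infty$ as $\epsilon\to0$, for each of the finitely many $i$.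

By Claim 3 the integrand is $\ge0$. So the integral is at least its part over the components $\mu_{i,y}$ with $y\in[a_i',b_i']$ and $i$ good. By (10), this part is the sum over good $i$ of integrals with respect to $dy$ on $[a_i',b_i']$. By Claim 2 the integrand there is at least $2-1/n_i(\epsilon)$. At most one index is lost, so by (5)
$$\int\frac{\log|\log\hat{\mathsf e}(B(\mu,\epsilon))|}{|\log\epsilon|}\,d\hat{\mathsf e}\ \ge\Big(2-\max_{i\text{ good}}\frac1{n_i(\epsilon)}\Big)\Big(\sum_i(b_i'-a_i')-\max_i(b_i'-a_i')\Big)\ge(2-o(1))\Big(1-\frac\eta2\Big).$$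
Letting $\epsilon\to0$, $\underline{\mathcal O}\mathcal E_{loc}(f)\ge2-\eta>0$. The closeness to the identity and the behavior near $\partial S$ were checked in Section 9. $\blacksquare$

## 14. No conservative map exceeds $2$

*Proof of Theorem B.* **Step 1: cover $\mathcal M(S)$.** We need a cover by about $\exp(\epsilon^{-2})$ sets of diameter $<\epsilon$. The surface $S$ has an $\frac\epsilon8$-net of $M\le C\epsilon^{-2}$ points. Moving each point of $S$ to a net point within $\frac\epsilon8$ in a Borel way, every probability is at $\mathsf d$-distance $\le\frac\epsilon8$ from one carried by the net. Round the weights of the latter down to multiples of $1/Q$, $Q\in\mathbb N$, and add the missing mass, a multiple of $1/Q$ that is at most $M/Q$, to one fixed net point. This moves the measure by at most $\operatorname{diam}(S)M/Q\le\frac\epsilon8$, if $Q$ is a suitable integer of order $\epsilon^{-3}$. There are at most $(Q+1)^M$ such rounded measures. So $\mathcal M(S)$ is covered by $N=N(\epsilon)\le(Q+1)^{C\epsilon^{-2}}$ closed balls of radius $\frac\epsilon4$, each of $\mathsf d$-diameter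 $<\epsilon$, and $\log N\le C''\epsilon^{-2}|\log\epsilon|$ for small $\epsilon$. We may take $\log N\ge1$.

**Step 2: few measures have very light balls.** Let $W(\mu)=|\log\hat{\mathsf e}(B(\mu,\epsilon))|\in[0,\infty]$. If a set $Z$ of the cover contains some $\mu$ with $W(\mu)\ge u$, then $Z\subset B(\mu,\epsilon)$, so $\hat{\mathsf e}(Z)\le e^{-u}$. The set $\{W\ge u\}$ is covered by such sets $Z$, hence $\hat{\mathsf e}\{W\ge u\}\le Ne^{-u}$.

**Step 3: integrate.** Since $\log^+W=\int_1^\infty1_{\{u\le W\}}\frac{du}u$,
$$\int\log^+W\,d\hat{\mathsf e}=\int_1^\infty\hat{\mathsf e}\{W\ge u\}\frac{du}u\le\int_1^{2\log N}\frac{du}u+\int_{2\log N}^\infty\frac{Ne^{-u}}u\,du\le\log(2\log N)+\frac1N,$$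
where we used that $u\ge1$ in the last integral. So $\int\log W\,d\hat{\mathsf e}$ exists in $[-\infty,\infty)$. By Step 1 it is at most $2|\log\epsilon|+O(\log|\log\epsilon|)$. Dividing by $|\log\epsilon|$ and letting $\epsilon\to0$, the limsup is at most $2$.

In particular $\underline{\mathcal O}\mathcal E_{loc}(f)\le2$ for every smooth conservative $f$. By Theorem A the values $2-\eta$ are reached or exceeded for all $\eta\in(0,1)$, so $\sup_f\underline{\mathcal O}\mathcal E_{loc}(f)=2$ on every $S$. $\blacksquare$
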